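\title{Removing two edges at once from a 3-connected graph while keeping a 3-connected minor}

\begin{abstract}
Let $H$ be a simple $3$-connected minor of a simple $3$-connected graph $G$ with $|E(G)|-|E(H)|\ge 5$. We prove a conjecture from a paper of Brettell, Whittle and Williams: in $G$, or in a graph obtained from $G$ by one $\Delta$-$Y$ or $Y$-$\Delta$ exchange, one can delete two edges or contract two edges so that the result is simple, $3$-connected and has $H$ as a minor. The constant $5$ is best possible. When the difference is $4$, the conclusion can fail only if $H$ arises from $G$ by deleting a vertex of degree $4$ or by contracting a $4$-cycle, and failures of both kinds occur. The proof applies the Splitter Theorem at most five times.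
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite. They may have parallel edges and, after contractions, loops; a graph is \emph{simple} if it has neither. A graph is \emph{$3$-connected} if it has at least four vertices and remains connected after deleting any set of at most two vertices. For an edge $e$ of $G$, we write $G\backslash e$ for the deletion of $e$ and $G/e$ for its contraction: the ends of $e$ are identified, $e$ disappears, and every other edge is kept, even if it becomes a loop or parallel to another edge. A \emph{minor} of $G$ is a graph obtained from $G$ by deleting edges, contracting edges and deleting vertices, and $G$ \emph{has $H$ as a minor} if some minor of $G$ is isomorphic to $H$. For $n\ge3$, the \emph{wheel} $W_n$ consists of a cycle of length $n$, the \emph{rim}, and one more vertex, the \emph{hub}, joined to every rim vertex by a \emph{spoke}. It has $2n$ edges, and $W_3=K_4$.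

The Splitter Theorem says that, apart from wheels, one can descend from a simple $3$-connected graph to a simple $3$-connected minor one edge at a time without leaving the class.

\begin{theorem}[Splitter Theorem; Seymour \cite{Seymour}, Negami \cite{Negami}]\label{thm:splitter}
Let $N$ be a simple $3$-connected minor of a simple $3$-connected graph $K\not\cong N$. If $N$ is a wheel, suppose that $K$ has no larger wheel as a minor. Then $K$ has an edge $e$ such that $K\backslash e$ or $K/e$ is simple, $3$-connected and has $N$ as a minor.
\end{theorem}

The theorem does not let us choose between deletion and contraction. We ask for two steps of the same type at once: given a simple $3$-connected minor $H$ of a simple $3$-connected graph $G$, are there edges $x,y$ such that $G\backslash x\backslash y$ or $G/x/y$ is simple, $3$-connected and has $H$ as a minor? Put $\delta=|E(G)|-|E(H)|$; this is the number of steps in a chain from $G$ down to $H$. Among any three steps two have the same type, and deletions and contractions of distinct edges commute, so one might guess that $\delta\ge3$ is enough: move two steps of the same type to the front. But reordering preserves only the last graph of the chain. Two early deletions may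 leave a vertex of degree $2$, and two early contractions may create parallel edges.

For wheels no lower bound on $\delta$ helps. Let $G=W_n$ and $H=W_m$ with $m<n$. Every edge of $W_n$ has an end of degree $3$, so $G\backslash x\backslash y$ has a vertex of degree at most $2$. Every edge lies in a triangle, so $G/x$ has a parallel pair, and $G/x/y$ still has a parallel pair or a loop. The natural move from $W_n$ to $W_{n-1}$ deletes a spoke and contracts a rim edge; it is a mixed move. It becomes a move of one type after a local change to the graph. A \emph{$\Delta$-$Y$ exchange} takes a triangle with vertices $u,v,w$, deletes its three edges, and adds a new vertex adjacent to each of $u,v,w$. A \emph{$Y$-$\Delta$ exchange} is the reverse operation: it takes a vertex of degree $3$ with neighbors $u,v,w$, deletes it with its three edges, and adds three new edges $uv,vw,uw$. The new edges are added even if some of these pairs are already adjacent, so the result need not be simple. A $Y$-$\Delta$ exchange at a rim vertex of $W_n$, $n\ge 4$, gives $W_{n-1}$ with two spokes doubled, and deleting the two extra spokes gives $W_{n-1}$.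

The following statement was posed as a conjecture in \cite{BWW}.

\begin{theorem}\label{thm:conj}
Let $G$ be a simple $3$-connected graph and let $H$ be a simple $3$-connected minor of $G$ with $|E(G)|-|E(H)|\ge5$. Then either
\begin{itemize}
\item[(i)] $G$ has a pair of edges $\{x,y\}$ such that $G/x/y$ or $G\backslash x\backslash y$ is simple, $3$-connected and has $H$ as a minor, or
\item[(ii)] there is a graph $G'$ obtained from $G$ by a single $\Delta$-$Y$ or $Y$-$\Delta$ exchange, and a pair of edges $\{x,y\}$ of $G'$, such that $G'/x/y$ or $G'\backslash x\backslash y$ is simple, $3$-connected and has $H$ as a minor.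
\end{itemize}
\end{theorem}

From now on $G$ and $H$ are simple $3$-connected graphs, $G$ has $H$ as a minor, and $\delta=|E(G)|-|E(H)|$. A graph is \emph{admissible} if it is simple, $3$-connected and has $H$ as a minor. In particular, a simple $3$-connected graph with an admissible minor is admissible. We prove a slightly stronger statement, which refers to $G$ alone: the exchange is needed only to convert a mixed move like the one for wheels.

\begin{theorem}\label{thm:main}
If $\delta\ge5$, then $G$ has distinct edges $x,y$ such that one of the following holds:
\begin{itemize}
\item[(DD)] $G\backslash x\backslash y$ is admissible;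
\item[(CC)] $G/x/y$ is admissible;
\item[(DC)] $G\backslash x/y$ is admissible, and $x$ is in a triangle of $G$ or $y$ has an end of degree $3$ in $G$.
\end{itemize}
\end{theorem}

Outcomes (DD) and (CC) are outcome (i) of Theorem~\ref{thm:conj}, and (DC) implies (ii) by Lemma~\ref{lem:exchange} below. So Theorem~\ref{thm:main} implies Theorem~\ref{thm:conj}. The same proof describes what can go wrong one step below the bound. If $C$ is a chordless cycle, $G/C$ denotes the graph obtained by contracting all edges of $C$ but one and deleting the remaining edge, which has become a loop.

\begin{theorem}\label{thm:four}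
If $\delta=4$, then \textup{(DD)}, \textup{(CC)} or \textup{(DC)} holds for some distinct edges $x,y$, or one of the following holds:
\begin{itemize}
\item[(a)] $H\cong G-a$ for a vertex $a$ of degree $4$ whose neighbors are pairwise non-adjacent and all have degree at least $4$;
\item[(b)] $H\cong G/C$ for a chordless $4$-cycle $C$ whose vertices all have degree at least $4$, such that no vertex off $C$ has two neighbors on $C$.
\end{itemize}
\end{theorem}

Thus, for $\delta=4$, every pair $(G,H)$ satisfying neither (i) nor (ii) is of type (a) or (b). Both types occur, so the constant $5$ is best possible.

\begin{proposition}\label{prop:star}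
For $n\ge4$, the graphs $G=K_{4,n+1}$ and $H=K_{4,n}$ have $\delta=4$, are of type \textup{(a)}, and satisfy neither \textup{(i)} nor \textup{(ii)} of Theorem~\ref{thm:conj}.
\end{proposition}

\begin{proposition}\label{prop:cycle}
There are pairs $(G,H)$ with $\delta=4$ of type \textup{(b)} that satisfy neither \textup{(i)} nor \textup{(ii)} of Theorem~\ref{thm:conj}.
\end{proposition}

The proof of Theorems~\ref{thm:main} and~\ref{thm:four} assumes that (DD), (CC) and (DC) all fail and follows a chain given by the Splitter Theorem. Each failed attempt to reorder the chain has a local cause, a vertex of small degree or a short cycle, and these causes accumulate. The first two steps are one deletion and one contraction (Section~\ref{sec:mixed}). If the third step can be a deletion, the first four steps remove the four edges at a vertex of degree $4$ (Section~\ref{sec:star}). Otherwise they remove the four edges of a $4$-cycle (Section~\ref{sec:cycle}). In both cases a fifth step produces (DD) or (CC). Section~\ref{sec:example} works out the first case by hand for $K_{4,5}$ and proves Proposition~\ref{prop:star}; Section~\ref{sec:hexagon} proves Proposition~\ref{prop:cycle}.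

\section{Tools}\label{sec:tools}

Edges keep their names under deletion and contraction, and we never contract a loop. The graph $K+uv$ is obtained from $K$ by adding a new edge with ends $u,v$, whether or not they are adjacent. When an edge $ap$ is contracted in order to remove the vertex $a$, we call the new vertex $p$, and we identify graphs that differ only in the names of vertices and edges. The set of neighbors of $v$ is $N(v)$. If $X\subseteq V(K)$ and the induced subgraph $K[X]$ is connected, then $K/X$ is obtained by contracting $X$ to one vertex and deleting all edges with both ends in $X$; for a chordless cycle $C$ we have $K/C=K/V(C)$. A set of edges is a \emph{forest} if it contains no cycle.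

Loops and parallel edges do not affect $3$-connectivity. We use without comment that every vertex of a $3$-connected graph has at least three neighbors (otherwise deleting them separates it from a fourth vertex), and that adding an edge, or a new vertex with at least three neighbors, preserves $3$-connectivity (after deleting two vertices the new vertex still has a neighbor in the connected remainder).

\subsection*{Contracting a forest}

\begin{lemma}\label{lem:forest}
Let $F$ be a forest in a simple graph $K$.
\begin{itemize}
\item[(a)] If $K/F$ is simple, then $K/F'$ is simple for every $F'\subseteq F$.
\item[(b)] If $K/F$ has no loop and its vertex $v$ arises from the set $S\subseteq V(K)$, then $\deg_{K/F}v=\sum_{s\in S}\deg_K s-2(|S|-1)$.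
\item[(c)] If $e\notin F$, the graph $K\backslash e/F$ is simple and $K/F$ is not, then $e$ lies in a cycle of $K$ consisting of $e$, some edges of $F$, and at most one further edge.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Contract the edges of $F\setminus F'$ in $K/F'$ one at a time; none is a loop when it is contracted, because $F$ is a forest. A loop survives such a contraction. Two parallel edges stay parallel or become loops, unless one of them is contracted, and then the other becomes a loop. So if $K/F'$ is not simple, neither is $K/F$.

(b) Since $K/F$ has no loop, the edges of $K$ with both ends in $S$ are the $|S|-1$ edges of a tree in $F$.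

(c) In $K/F$ the edge $e$ is a loop, or it is not a loop and is parallel to an edge $e'$. In the first case its ends are joined by a path in $F$. In the second case the ends of $e$ lie in two different trees of $F$ (possibly single vertices), each containing an end of $e'$, and $e$, $e'$ and one path in each tree form a cycle.
\end{proof}

\begin{lemma}\label{lem:minor}
Let $K$ be connected and let $N$ be a minor of $K$ with at least one vertex. Then $N\cong K/F\backslash D$ for a forest $F$ with $|F|=|V(K)|-|V(N)|$ and a set $D$ of edges disjoint from $F$. In particular, if $|E(K)|=|E(N)|$, then $K\cong N$.
\end{lemma}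

\begin{proof}
The vertices of $N$ arise from disjoint subsets of $V(K)$, each inducing a connected subgraph. While some vertex of $K$ is in none of the sets, some such vertex has a neighbor in one of them, since $K$ is connected; add it to that set. When the sets cover $V(K)$, let $F$ be the union of spanning trees of the sets, and let $D$ consist of the edges outside $F$ that are not edges of $N$.
\end{proof}

\subsection*{Exchanges}

\begin{lemma}\label{lem:exchange}
If $G\backslash e/f$ is admissible, and $e$ is in a triangle of $G$ or $f$ has an end of degree $3$ in $G$, then outcome \textup{(ii)} of Theorem~\ref{thm:conj} holds.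
\end{lemma}

\begin{proof}
Suppose $f=wp$, where $w$ has degree $3$ and neighbors $p,q,r$. Let $G'$ be obtained by the $Y$-$\Delta$ exchange at $w$. Deleting the new edge $qr$ from $G'$ gives $(G-w)+pq+pr$, which is $G/f$, with $wq$ and $wr$ corresponding to the new edges $pq$ and $pr$. Deleting next the edge that corresponds to $e$ gives $G\backslash e/f$. So two deletions take $G'$ to an admissible graph.

Suppose instead that $e=uv$ lies in a triangle $uvw$. Let $G'$ be obtained by the $\Delta$-$Y$ exchange on this triangle, with new vertex $t$. Then $G'/tw=G\backslash e$, with $tu$ and $tv$ corresponding to $wu$ and $wv$. Contracting next the edge that corresponds to $f$ gives $G\backslash e/f$. So two contractions take $G'$ to an admissible graph.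
\end{proof}

\subsection*{Undoing a contraction}

To reorder a chain we must undo some of its steps. Undoing a deletion keeps $3$-connectivity but may destroy simplicity; Lemma~\ref{lem:forest}(c) describes how. Undoing a contraction keeps simplicity, by Lemma~\ref{lem:forest}(a), but may destroy $3$-connectivity. The next lemma says that this happens only for the most visible reason, a vertex of degree at most $2$.

\begin{lemma}\label{lem:edge}
Let $K$ be a simple graph and $f=pq$ an edge of $K$. If $K/f$ is $3$-connected and $p,q$ have degree at least $3$ in $K$, then $K$ is $3$-connected.
\end{lemma}

\begin{proof}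
We have $|V(K)|\ge5$. Suppose $|S|\le2$ and $K-S$ is disconnected. Let $c$ be the contracted vertex of $K/f$. If $S$ contains neither $p$ nor $q$, then $(K/f)-S$ is disconnected. If $S=\{p,q\}$, then $(K/f)-c=K-S$ is disconnected. Both are impossible, so we may assume $p\in S$ and $q\notin S$. Then $K-S-q$ is $K/f$ minus $c$ and at most one other vertex, so it is connected and non-empty. Hence $\{q\}$ is a component of $K-S$, so $N(q)\subseteq S$, contrary to $\deg q\ge3$.
\end{proof}

For paths and cycles we undo the whole contraction in one step.

\begin{lemma}\label{lem:set}
Let $K$ be a simple graph and let $X\subseteq V(K)$ with $K[X]$ connected. Suppose that each vertex of $X$ has degree at least $3$ and a neighbor outside $X$, that no vertex outside $X$ has two neighbors in $X$, and that $K/X$ is $3$-connected. Then $K$ is $3$-connected.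
\end{lemma}

\begin{proof}
Suppose $|S|\le2$ and $K-S$ is disconnected. Let $c$ be the vertex of $K/X$ arising from $X$. If $S\cap X=\emptyset$, then $(K/X)-S$ is disconnected, which is impossible. Otherwise $|S\setminus X|\le1$, and $K-X-S=(K/X)-(\{c\}\cup(S\setminus X))$ is connected and non-empty. So some component $Y$ of $K-S$ lies in $X$. The vertices of $Y$ have non-empty, pairwise disjoint sets of neighbors outside $X$, and all these sets lie in $S\setminus X$. Hence $Y=\{y\}$ and $N(y)\subseteq S$, contrary to $\deg y\ge3$.
\end{proof}

The hypothesis on outside neighbors cannot simply be dropped: if $|X|\ge3$ and only two vertices of $X$ have neighbors outside $X$, these two vertices separate $K$.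

\subsection*{The Splitter Theorem and wheels}

For $n\ge4$, deleting a spoke of $W_n$ and contracting a rim edge at its rim end gives $W_{n-1}$. So $W_n$ has $W_m$ as a minor whenever $3\le m\le n$. For $n\ge4$ the hub is the only vertex of degree at least $4$, and the two rim neighbors of a rim vertex are non-adjacent.

\begin{lemma}\label{lem:step}
\begin{itemize}
\item[(W)] If $W_n$ is admissible and $2n>|E(H)|$, then $H\cong W_m$ for some $m$ with $3\le m<n$.
\item[(S)] If $K$ is admissible, is not a wheel, and $|E(K)|>|E(H)|$, then $K\backslash e$ or $K/e$ is admissible for some edge $e$ of $K$.
\end{itemize}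
\end{lemma}

\begin{proof}
(W) If $H$ is not a wheel, Theorem~\ref{thm:splitter} gives an edge $e$ such that $W_n\backslash e$ or $W_n/e$ is simple and $3$-connected. But $W_n\backslash e$ has a vertex of degree $2$ and $W_n/e$ has parallel edges. So $H\cong W_m$, and $2m<2n$.

(S) If $H$ is not a wheel, this is Theorem~\ref{thm:splitter}. If $H\cong W_m$, let $W_l$ be the largest wheel that is a minor of $K$. Then $l\ge m$ and $K\not\cong W_l$. Apply the theorem with $N=W_l$ and use that $W_l$ has $W_m$ as a minor.
\end{proof}

So a chain can be continued as long as the current graph has more edges than $H$ and is not a wheel. At every step we have to rule out a wheel.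

\section{The example $K_{4,n+1}$}\label{sec:example}

Let $G=K_{4,5}$ with parts $P=\{u,u',b,b'\}$ and $Q$, and let $a,w\in Q$. This graph has no triangle and no vertex of degree $3$, so (DC) fails for every $H$. Outcome (CC) also fails for every $H$: if the edge $pq$ with $p\in P$, $q\in Q$ is contracted to a vertex $\mu$, then $\mu p'q'$ is a triangle for all $p'\in P\setminus\{p\}$ and $q'\in Q\setminus\{q\}$, these triangles cover all remaining edges, and a second contraction creates a parallel pair. Only (DD) is left.

Write $K_{4,4}=G-a$. It is reached from $G$ by the chain
\[
G,\qquad G\backslash au,\qquad G\backslash au/ab=K_{4,4}+bu'+bb',\qquad K_{4,4}+bb',\qquad K_{4,4}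
\]
of simple $3$-connected graphs. Three of the four steps are deletions, of the edges $au,au',ab'$, but any two of these deletions leave $a$ with degree $2$. Proposition~\ref{prop:star} says that for $H=K_{4,4}$ no other pair of deletions works. Now let $H$ be one step further down, so that $\delta=5$.

If $H=K_{4,4}\backslash k$, reordering works: $G\backslash k\backslash au$ is $H$ plus the vertex $a$ with three neighbors.

If $H=K_{4,4}/uw$, reordering this chain fails, since (CC) is impossible and the three deleted edges all meet $a$. Instead we delete an edge that $H$ seems to need and let $a$ replace it. Let $J=G\backslash bw\backslash au'$ and let $\bar w$ be the vertex obtained by contracting $uw$. In $J/uw$ the edge $b\bar w$ is missing, but there is a path $b\,a\,\bar w$, and contracting $ab$ restores the edge: $J/uw/ab=H+bb'$. Moreover $J$ is $3$-connected, being $K_{4,3}=G-a-w$ plus two vertices with three neighbors each. So (DD) holds. Figure~\ref{fig:reroute} shows this rerouting; Lemma~\ref{lem:reroute} is its general form.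

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15,every node/.style={circle,draw,inner sep=1pt,minimum size=6mm}]
\node (a) at (1.8,1.4) {$a$};
\node (u) at (0,0) {$u$};
\node (b) at (1.2,0) {$b$};
\node (c) at (2.4,0) {$b'$};
\node (d) at (3.6,0) {$u'$};
\node (w) at (0.6,-1.4) {$w$};
\draw (a)--(u) (a)--(c);
\draw[ultra thick] (a)--(b) (u)--(w);
\draw[dashed] (a)--(d) (w)--(b);
\end{tikzpicture}
\caption{Rerouting an edge through a vertex $a$ of degree $4$. The dashed edges $bw$ and $au'$ are deleted. When the thick edges $uw$ and $ab$ are contracted, the edge $au$ takes the place of $bw$, and the edge $ab'$ joins $b$ to $b'$. Further edges at $u,u',b,b',w$ are not drawn.}\label{fig:reroute}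
\end{figure}

\begin{proof}[Proof of Proposition~\ref{prop:star}]
Let $G=K_{4,n+1}$ have parts $P$ and $Q$ with $|P|=4$ and $|Q|=n+1$. Then $\delta=4(n+1)-4n=4$, and $H\cong G-a$ for any $a\in Q$; the neighbors of $a$ form the independent set $P$ and have degree $n+1\ge5$. So the pair is of type (a). As $G$ has no triangle and no vertex of degree $3$, no exchange is possible and (ii) fails. A graph $G/x_1/x_2$ has $n+3$ vertices, fewer than the $n+4$ vertices of $H$.

Suppose that $G\backslash x_1\backslash x_2$ is $3$-connected and has $H$ as a minor. It has one vertex and two edges more than $H$, so by Lemma~\ref{lem:minor} we have $H\cong G\backslash x_1\backslash x_2\backslash x_3/z$ for some edges $x_3$ and $z=pq$ with $p\in P$, $q\in Q$. Let $\mu$ be the contracted vertex of $G/z$. For $p'\in P\setminus\{p\}$ and $q'\in Q\setminus\{q\}$, the edges $qp',pq',p'q'$ form a triangle $\mu p'q'$ of $G/z$. Since $H$ is bipartite, $\{x_1,x_2,x_3\}$ meets all these triangles. Fix $p'$. The $n\ge4$ triangles $\mu p'q'$ pairwise share only the edge $qp'$, so three edges can meet them all only if $qp'$ is one of the three. Hence $\{x_1,x_2,x_3\}=\{qp':p'\in P\setminus\{p\}\}$, and $q$ has degree $2$ in $G\backslash x_1\backslash x_2$,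 a contradiction. So (i) fails.
\end{proof}

\section{Mixed pairs}\label{sec:mixed}

In Sections~\ref{sec:mixed}--\ref{sec:cycle} we assume that
\[
\delta\ge4\quad\text{and none of (DD), (CC), (DC) holds for any distinct edges } x,y .
\]
We show that $\delta=4$ and that (a) or (b) holds; this proves Theorems~\ref{thm:main} and~\ref{thm:four} together. A graph obtained from $G$ by $i$ deletions and contractions has $\delta-i$ more edges than $H$, so the edge condition in Lemma~\ref{lem:step} holds for $i\le3$, and for $i=4$ if $\delta\ge5$. Degrees are taken in $G$ unless another graph is named. An ordered pair $(e,f)$ of distinct edges is a \emph{mixed pair} if $G\backslash e/f$ is admissible.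

\begin{lemma}\label{lem:P}
Let $x,y$ be distinct edges of $G$.
\begin{itemize}
\item[(P1)] If $G\backslash x\backslash y$ has $H$ as a minor, then it is not $3$-connected.
\item[(P2)] If $G/x/y$ is $3$-connected and has $H$ as a minor, then it is not simple.
\item[(P3)] If $(e,f)$ is a mixed pair, then $e$ is in no triangle of $G$, both ends of $f$ have degree at least $4$, and $G/f$ is simple.
\item[(P4)] If $r$ has degree $3$ and $p,q$ are two of its neighbors, then $(G-r)+pq$ is not admissible.
\end{itemize}
\end{lemma}

\begin{proof}
(P1) and (P2) restate the failure of (DD) and (CC); note that $G\backslash x\backslash y$ is always simple. In (P3), the first two claims restate the failure of (DC), an end of $f$ having degree at least $3$ in any case. If $G/f$ were not simple, Lemma~\ref{lem:forest}(c) would put $e$ in a cycle of length at most $3$. For (P4), let $s$ be the third neighbor of $r$. Then $(G-r)+pq=G\backslash rs/rp$, and $rp$ has an end of degree $3$; apply (P3).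
\end{proof}

If a graph in our chain is a wheel, then most of the wheel is still visible in $G$, and the move from $W_n$ to $W_{n-1}$ can be made in $G$ itself, contrary to (P4). One lemma covers almost all such cases.

\begin{lemma}\label{lem:rim}
Let $G^-$ be $G$, or $G\backslash e$ for an edge $e$, or $G-a$ for a vertex $a$. Let $X\subseteq V(G^-)$ with $G^-[X]$ connected, and suppose that $G^-/X$ is an admissible wheel $W_n$ with $2n>|E(H)|$, whose hub is the vertex arising from $X$. Then no rim vertex $r$ has all of the following properties:
\begin{itemize}
\item[(R1)] $r$ has degree $3$ in $G$;
\item[(R2)] the two rim neighbors $r^-,r^+$ of $r$ are non-adjacent in $G$;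
\item[(R3)] in $G^--r$, every vertex of $X$ has degree at least $3$ and a neighbor outside $X$.
\end{itemize}
Moreover $n\ge4$, property \textup{(R2)} can fail only if $G^-=G\backslash e$ with $e=r^-r^+$, and \textup{(R3)} holds if $|X|=1$.
\end{lemma}

\begin{proof}
By (W), $H\cong W_m$ with $3\le m\le n-1$, so $n\ge4$. Then $r^-,r^+$ are non-adjacent in $W_n$, hence in $G^-$, and the hub has $n-1\ge3$ rim neighbors other than $r$. This gives the last sentence.

Suppose that $r$ satisfies (R1)--(R3). Let $K=(G-r)+r^-r^+$ and $K^-=(G^--r)+r^-r^+$; both are simple by (R2). We have $K^-/X=W_{n-1}$. This graph is simple, so no vertex outside $X$ has two neighbors in $X$, and Lemma~\ref{lem:set} with (R3) shows that $K^-$ is $3$-connected. The vertex $r$ already has degree $3$ in $G^-$, so by (R1) it is not an end of $e$ and not a neighbor of $a$. Thus $K$ is $K^-$, or $K^-$ plus the edge $e$, or $K^-$ plus the vertex $a$ with all its neighbors, of which there are at least three. So $K$ is $3$-connected. It has $W_{n-1}$, and hence $H$, as a minor. So $K$ is admissible, contrary to (P4).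
\end{proof}

\begin{lemma}\label{lem:third}
There is a mixed pair, and for every mixed pair $(e,f)$ there is an edge $g$ such that $G\backslash e\backslash g/f$ or $G\backslash e/f/g$ is admissible.
\end{lemma}

\begin{proof}
We first record how to choose a rim vertex when a chord is present. Let $n\ge5$ and let $e$ join two non-consecutive rim vertices of $W_n$. Removing the ends of $e$ splits the rim into two arcs with $n-2\ge3$ vertices in total, so one arc has at least two vertices. A vertex $r$ of that arc is not an end of $e$, and $e\ne r^-r^+$. Call such an $r$ \emph{free}.

\emph{$G$ is not a wheel.} Otherwise every rim vertex contradicts Lemma~\ref{lem:rim}, with $G^-=G$ and $X$ consisting of the hub.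

\emph{An admissible graph $G\backslash e$ or $G/f$ is not a wheel.} Suppose it is $W_n$. By (W), $H\cong W_m$ with $2(n-m)=\delta-1\ge3$, so $n\ge m+2\ge5$. If $G\backslash e=W_n$, then $e$ joins two non-adjacent vertices of $W_n$, that is, two non-consecutive rim vertices. A free vertex contradicts Lemma~\ref{lem:rim}, with $G^-=G\backslash e$ and $X$ consisting of the hub. If $G/f=W_n$ with $f=h_1h_2$, then the contracted vertex has degree at least $3+3-2=4$ by Lemma~\ref{lem:forest}(b), so it is the hub. Each rim vertex has degree $3$ in $G$ and is adjacent to exactly one of $h_1,h_2$. Each $h_i$ has at least two rim neighbors, and as $n\ge5$ one of them, say $h_1$, has at least three. Let $r$ be a rim neighbor of $h_1$. In $G-r$ both $h_1$ and $h_2$ have at least two rim neighbors and are adjacent to each other. This contradicts Lemma~\ref{lem:rim} with $G^-=G$ and $X=\{h_1,h_2\}$.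

So (S) applies to $G$ and then to the graph it produces. The two steps are not both deletions and not both contractions, since (DD) and (CC) fail. Hence there is a mixed pair.

\emph{If $(e,f)$ is a mixed pair, then $G\backslash e/f$ is not a wheel.} Suppose it is $W_n$. By (P3), $G/f=W_n+e$ is simple, so $e$ joins two non-consecutive rim vertices. Let $f=h_1h_2$. By (P3) and Lemma~\ref{lem:forest}(b), the contracted vertex has degree at least $4+4-2=6$ in $G/f$, where rim vertices have degree at most $4$. So it is the hub, and $n\ge6$. Let $r$ be a free vertex. Each $h_i$ has at least three rim neighbors, so at least two in $(G\backslash e)-r$. This contradicts Lemma~\ref{lem:rim} with $G^-=G\backslash e$ and $X=\{h_1,h_2\}$.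

Now (S) applies to $G\backslash e/f$ and gives $g$.
\end{proof}

We distinguish two cases according to the type of the third step.

\section{A second deletion: the vertex of degree 4}\label{sec:star}

In this section we suppose that $G\backslash e\backslash g/f$ is admissible for some mixed pair $(e,f)$ and some edge $g$, and we prove that $\delta=4$ and (a) holds. The first question is why the two deletions cannot be moved to the front.

\begin{lemma}\label{lem:A0}
Let $(e,f)$ be any mixed pair and $g$ any edge such that $G\backslash e\backslash g/f$ is admissible. Then $e$ and $g$ are both incident with a common end of $f$, and this end has degree $4$.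
\end{lemma}

\begin{proof}
By (P1), $G\backslash e\backslash g$ is not $3$-connected. By Lemma~\ref{lem:edge}, an end of $f$ has degree at most $2$ in $G\backslash e\backslash g$. By (P3) it has degree at least $4$ in $G$.
\end{proof}

Let $a$ be this end and name its four edges
\[
e=au,\qquad g=au',\qquad f=ab,\qquad h=ab'.
\]
After deleting $e$ and $g$ and contracting $f$, the edge $h$ joins $b$ to $b'$. So
\[
G_3=G\backslash e\backslash g/f=(G-a)+bb'
\]
is admissible, and in particular $bb'\notin E(G)$.

\begin{lemma}\label{lem:indep}
The set $N(a)=\{u,u',b,b'\}$ is independent, $(g,f)$ and $(e,h)$ are mixed pairs, $b$ and $b'$ have degree at least $4$, and $G\backslash e\backslash g/h=(G-a)+bb'$. The graph $G_3$ is not a wheel.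
\end{lemma}

\begin{proof}
As $e$ is in no triangle, $u$ is adjacent to none of $u',b,b'$. So $G\backslash g/f=G_3+bu$ is simple, hence admissible, and $(g,f)$ is a mixed pair. By (P3), $g$ is in no triangle, so $u'$ is adjacent to neither $b$ nor $b'$. Together with $bb'\notin E(G)$ this covers all six pairs. Now $G\backslash e/h=(G-a)+b'b+b'u'=G_3+b'u'$ is simple, hence admissible, so $(e,h)$ is a mixed pair. By (P3) for $(e,f)$ and $(e,h)$, the vertices $b,b'$ have degree at least $4$. In $G\backslash e\backslash g/h$ the edge $f$ joins $b$ to $b'$, which gives the stated equality.

In $G_3$ each of $b,b'$ has lost the neighbor $a$ and gained one neighbor, so both have degree at least $4$ there. A wheel has at most one such vertex.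
\end{proof}

So the situation is symmetric under exchanging $u$ with $u'$, and under exchanging $b$ with $b'$. Two more tools are needed. The first describes how a contraction away from $a$ can make two neighbors of $a$ adjacent.

\begin{lemma}\label{lem:images}
Let $k$ be an edge of $G-a$. Then $k$ has at most one end in $N(a)$, and the vertices of $N(a)$ have distinct images in $(G-a)/k$. If the images of $p,q\in N(a)$ are adjacent in $(G-a)/k$, then there is a vertex $w\notin N(a)\cup\{a\}$ adjacent in $G$ to both $p$ and $q$, with $k\in\{wp,wq\}$.
\end{lemma}

\begin{proof}
The first sentence holds because $N(a)$ is independent. Take an edge of $G-a$ that joins the images of $p$ and $q$. It is not $pq$, so one of its ends is a vertex $w\notin\{p,q\}$ with the same image as, say, $p$. Then $k=wp$, so $w\notin N(a)\cup\{a\}$; the vertex $q$ is not an end of $k$, so the edge is $wq$.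
\end{proof}

The second tool is the rerouting of Section~\ref{sec:example}. It is stated for an arbitrary labeling of $N(a)$.

\begin{lemma}\label{lem:reroute}
Let $N(a)=\{p,p',q,q'\}$, let $w\notin N(a)\cup\{a\}$ be adjacent to $p$ and $q$, and put $k=pw$. Suppose that $w$ and $q$ have degree at least $4$, that $(G-a)/k$ is simple, and that $((G-a)+qq')/k$ is $3$-connected and has $H$ as a minor. Then $G\backslash qw\backslash ap'$ is admissible. In particular, under our standing assumption these hypotheses cannot hold.
\end{lemma}

\begin{proof}
Let $J=G\backslash qw\backslash ap'$ and let $\bar w$ be the vertex obtained by contracting $k$. The graph $J/k$ is $(G-a)/k$ minus the edge $q\bar w$, plus the vertex $a$ with the distinct neighbors $\bar w,q,q'$; so it is simple. Contracting $aq$ turns $a\bar w$ into $q\bar w$ and $aq'$ into $qq'$, so $J/k/aq=((G-a)+qq')/k$. We undo the two contractions with Lemma~\ref{lem:edge}. In $J/k$ the vertex $a$ has degree $3$ and $q$ has degree $\deg q-1\ge3$, so $J/k$ is $3$-connected. In $J$ the vertex $p$ has degree $\deg p\ge3$ and $w$ has degree $\deg w-1\ge3$, so $J$ is $3$-connected. It is simple and has $H$ as a minor.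
\end{proof}

Now we show that the fourth step is forced: it deletes the last edge $h$ of the star at $a$.

\begin{lemma}\label{lem:Ga}
The graph $G-a$ is admissible, and all neighbors of $a$ have degree at least $4$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:indep} and (S), there is an edge $k$ of $G_3$ such that $G_3\backslash k$ or $G_3/k$ is admissible. Either $k=h$ or $k\in E(G-a)$, so there are four possibilities, and we exclude three of them.

\emph{$G_3\backslash k$ is admissible and $k\in E(G-a)$.} Then $G\backslash e\backslash k/f=(G_3\backslash k)+bu'$ is simple, as $b,u'$ are non-adjacent, and so it is admissible. By Lemma~\ref{lem:A0}, $e$ and $k$ are incident with a common end of $f=ab$. But $k$ does not meet $a$ and $e$ does not meet $b$.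

\emph{$G_3/h$ is admissible.} Let $\zeta$ be the vertex obtained by identifying $a,b,b'$. Then $G/f/h=G_3/h+\zeta u+\zeta u'$ is simple, because $u$ and $u'$ are adjacent to neither $b$ nor $b'$. This contradicts (P2).

\emph{$G_4=G_3/k$ is admissible and $k\in E(G-a)$.} The graph $G/f/k$ is $G_4$ plus the edges $e,g$, which join the image of $b$ to the images of $u$ and $u'$. By (P2) it is not simple. The images of $b,u,u'$ are distinct by Lemma~\ref{lem:images}, so the image of $b$ is adjacent in $G_4$ to the image of some $v\in\{u,u'\}$. The edge $bb'$ does not account for this, as $b'$ and $v$ have distinct images; so the adjacency holds in $(G-a)/k$. By Lemma~\ref{lem:images} there is $w\notin N(a)\cup\{a\}$ adjacent to $b$ and $v$ with $k\in\{wb,wv\}$. The same argument for $G/h/k$, with $b'$ in place of $b$, gives $v'\in\{u,u'\}$ and $w'\notin N(a)\cup\{a\}$ adjacent to $b'$ and $v'$ with $k\in\{w'b',w'v'\}$. The unique end of $k$ in $N(a)$ lies in $\{b,v\}\cap\{b',v'\}$, so it is $v=v'$, and $w=w'$. By symmetry let $v=u$. Then $k=uw$, and $w$ is adjacent to $u$, $b$ and $b'$.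

We want to apply Lemma~\ref{lem:reroute} with $(p,p',q,q')=(u,u',b,b')$. The graph $(G-a)/k$ is simple as a subgraph of $G_4=((G-a)+bb')/k$, and $\deg b\ge4$. It remains to see that $\deg w\ge4$, and by (P3) it suffices to show that $(e,k)$ is a mixed pair. The graph $G\backslash e/k$ is $(G-a)/k$ plus the vertex $a$ with neighbors $b,b',u'$, so it is simple. Contracting $f$ in it gives $G_4+bu'$, which is $3$-connected and has $H$ as a minor. In $G\backslash e/k$ the ends of $f$ have degrees $3$ and $\deg b\ge4$. By Lemma~\ref{lem:edge}, $G\backslash e/k$ is admissible. So Lemma~\ref{lem:reroute} applies, a contradiction.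

Hence $G_3\backslash h=G-a$ is admissible. For distinct $p,q\in N(a)$, the graph $G\backslash aq/ap$ is $G-a$ plus two edges from $p$ to the other two neighbors of $a$. It is simple since $N(a)$ is independent. So $(aq,ap)$ is a mixed pair, and $\deg p\ge4$ by (P3).
\end{proof}

\begin{lemma}\label{lem:Aend}
We have $\delta=4$, and \textup{(a)} holds.
\end{lemma}

\begin{proof}
If $\delta=4$, then $G-a$ has $H$ as a minor and has the same number of edges, so $H\cong G-a$ by Lemma~\ref{lem:minor}; Lemmas~\ref{lem:indep} and~\ref{lem:Ga} give the rest of (a). Suppose $\delta\ge5$, so that $G-a$ has more edges than $H$.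

The graph $G-a$ is not a wheel. Indeed, if $G-a=W_n$, then the independent set $N(a)$ avoids the hub and contains no two consecutive rim vertices, so some rim vertex $r$ is not in $N(a)$. It has degree $3$ in $G$, contrary to Lemma~\ref{lem:rim} with $G^-=G-a$ and $X$ consisting of the hub. By (S) there is an edge $k$ such that $(G-a)\backslash k$ or $(G-a)/k$ is admissible.

If $(G-a)\backslash k$ is admissible, then $G\backslash k\backslash e$ is this graph plus the vertex $a$ with three neighbors, contrary to (P1).

Suppose that $(G-a)/k$ is admissible. For $p\in N(a)$, the graph $G/k/ap$ is $(G-a)/k$ plus three edges from the image of $p$ to the images of the other neighbors of $a$. These four images are distinct, and $G/k/ap$ is not simple by (P2). So the image of $p$ is adjacent in $(G-a)/k$ to the image of some $q\in N(a)\setminus\{p\}$. By Lemma~\ref{lem:images}, $k=sw$ with $s\in\{p,q\}$ and $w\notin N(a)\cup\{a\}$ adjacent to $p$ and $q$. Here $s$ is the unique end of $k$ in $N(a)$ and $w$ is the other end, so neither depends on $p$. As $p$ was arbitrary, $w$ is adjacent to all four vertices of $N(a)$, and $\deg w\ge4$. Write $N(a)=\{s,p',q,q'\}$. Then $\deg q\ge4$ by Lemma~\ref{lem:Ga}, and $((G-a)+qq')/k$ is $(G-a)/k$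 plus an edge. Lemma~\ref{lem:reroute} with $p=s$ gives a contradiction.
\end{proof}

\section{A second contraction: the 4-cycle}\label{sec:cycle}

In this section we suppose that
\begin{itemize}
\item[(B)] for every mixed pair $(e,f)$ and every edge $g$, the graph $G\backslash e\backslash g/f$ is not admissible,
\end{itemize}
and we prove that $\delta=4$ and (b) holds. Where the last section found a vertex whose degree drops, this one finds a cycle that collapses. The ends of the contracted edge of a mixed pair have degree at least $4$, and this is enough to undo that contraction later in the chain.

\begin{lemma}\label{lem:undo}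
Let $(e,f)$ be a mixed pair and let $F$ be a forest in $G\backslash e$ with $f\in F$ and $|F|\le3$. If $G\backslash e/F$ is admissible, then so is $G\backslash e/(F\setminus\{f\})$.
\end{lemma}

\begin{proof}
Let $K=G\backslash e/(F\setminus\{f\})$. It is simple by Lemma~\ref{lem:forest}(a) and has $K/f=G\backslash e/F$ as a minor. An end of $f$ in $K$ arises from a set $S\subseteq V(G)$ that is spanned by a tree with at most two edges and contains an end of $f$, of degree at least $4$. Since $e$ is in no cycle of length at most $3$, it has at most one end in $S$. By Lemma~\ref{lem:forest}(b), applied in $G\backslash e$, the degree of this vertex in $K$ is at least $4+3(|S|-1)-1-2(|S|-1)\ge3$. Lemma~\ref{lem:edge} shows that $K$ is $3$-connected.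
\end{proof}

\begin{lemma}\label{lem:B0}
Let $(e,f)$ be any mixed pair and $g$ any edge such that $G\backslash e/f/g$ is admissible. Then some $4$-cycle of $G$ contains $e,f,g$, and $(e,g)$ is a mixed pair.
\end{lemma}

\begin{proof}
The graph $G/f/g$ is $G\backslash e/f/g$ plus the edge $e$, so by (P2) it is not simple. By Lemma~\ref{lem:forest}(c), $e$ lies in a cycle consisting of $e$, some of $f,g$, and at most one further edge. As $e$ is in no cycle of length at most $3$, this is a $4$-cycle containing $e,f,g$. Lemma~\ref{lem:undo} with $F=\{f,g\}$ shows that $G\backslash e/g$ is admissible.
\end{proof}

By Lemma~\ref{lem:third} and (B), we can fix a mixed pair $(e,f)$ and an edge $g$ such that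
\[
G_3=G\backslash e/f/g
\]
is admissible. By Lemma~\ref{lem:B0}, $f$ and $g$ play symmetric roles, and by (P3) all their ends have degree at least $4$.

\begin{lemma}\label{lem:Bwheel}
The graph $G_3$ is not a wheel.
\end{lemma}

\begin{proof}
Suppose $G_3=W_n$. Let $v_1v_2v_3v_4$ be a $4$-cycle with edge set $\{e,f,g,h\}$. If $f$ and $g$ are opposite edges of the cycle, they contract to two vertices of $G_3$, each of degree at least $4+4-1-2=5$, which is impossible in a wheel.

Otherwise let $f=v_1v_2$ and $g=v_2v_3$, so that $\{e,h\}=\{v_3v_4,v_4v_1\}$, and let $X=\{v_1,v_2,v_3\}$. Since $G_3$ is simple, $v_1v_3\notin E(G)$, no vertex outside $X$ has two neighbors in $X$ in $G\backslash e$, and $v_2v_4\notin E(G)$, for this edge would be parallel to $h$ in $G_3$. In particular $G_3=(G\backslash e)/X$. The vertex arising from $X$ has degree at least $4+4+4-1-4=7$, so it is the hub. The vertex $v_2$ has at least two neighbors outside $X$, none equal to $v_4$; let $r$ be one of them. It is a rim vertex and is not an end of $e$, so (R1) holds. Property (R2) holds because $e$ has an end in $X$. In $(G\backslash e)-r$, the vertex $v_2$ has lost only the edge $v_2r$, so it has degree at least $3$ and still has a neighbor outside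 $X$. Each of $v_1,v_3$ is non-adjacent to $r$ and has lost at most the edge $e$, so it has degree at least $3$, with only one neighbor in $X$. Thus (R3) holds, contrary to Lemma~\ref{lem:rim} with $G^-=G\backslash e$.
\end{proof}

Again the fourth step is forced: it contracts an edge that completes a $4$-cycle.

\begin{lemma}\label{lem:C}
There is an edge $k$ such that $\{e,f,g,k\}$ is the edge set of a chordless $4$-cycle $C$ and $G/C$ is admissible. All vertices of $C$ have degree at least $4$, and no vertex off $C$ has two neighbors on $C$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:Bwheel} and (S), there is an edge $k$ such that $G_3\backslash k$ or $G_3/k$ is admissible.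

Suppose first that $G_3\backslash k=G\backslash e\backslash k/f/g$ is admissible. The graph $G\backslash e\backslash k/f$ is a subgraph of the simple graph $G/f$ and has $H$ as a minor; by (B) it is not $3$-connected. By Lemma~\ref{lem:edge}, an end of $g$ has degree at most $2$ in it. In $G/f$, an end of $g$ that is the contracted vertex has degree at least $4+4-2=6$, and any other end has degree at least $4$. So $g$ has an end $v\in V(G)$, not an end of $f$, that is incident with both $e$ and $k$. The pair $(e,g)$ is also mixed, so (P3) and (B) apply to it, and the same argument gives an end $v'$ of $f$, not an end of $g$, that is incident with both $e$ and $k$. Then $v\ne v'$, so $e$ and $k$ are parallel edges of $G$, a contradiction.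

Hence $G_4=G\backslash e/f/g/k$ is admissible. The set $\{f,g,k\}$ is a forest, since $k$ is not a loop of $G_3$. Lemma~\ref{lem:undo}, applied to the mixed pairs $(e,g)$ and $(e,f)$, shows that $G\backslash e/f/k$ and $G\backslash e/g/k$ are admissible. By Lemma~\ref{lem:B0}, $(e,k)$ is a mixed pair, and each two of $f,g,k$ lie with $e$ in a common $4$-cycle.

It remains to see that these three $4$-cycles can be taken to be one. Let $e=pq$. A $4$-cycle through $e$ consists of $e$, one further edge at $p$, one further edge at $q$, and one edge avoiding $p$ and $q$. Every edge other than $e$ is of exactly one of these three kinds, and two edges in a common $4$-cycle through $e$ are of different kinds. So $f,g,k$ are, in some order, an edge $ps$, an edge $qr$, and an edge $o$ avoiding $p$ and $q$. Here $r\ne s$, as $e$ is in no triangle. In a $4$-cycle containing $e$, $ps$ and $o$, the edge $o$ follows $ps$ and so meets $s$; likewise $o$ meets $r$. So $o=rs$, and $\{e,f,g,k\}$ is the edge set of the $4$-cycle $C=pqrs$. A chord of $C$ would be a loop of $G_4$, and a vertex off $C$ with two neighbors on $C$ would give a parallel pair. So neither exists, and $G_4=G/C$. Each vertex of $C$ is an end of $f$, $g$ or $k$, so it has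 degree at least $4$ by (P3).
\end{proof}

\begin{lemma}\label{lem:Bend}
We have $\delta=4$, and \textup{(b)} holds.
\end{lemma}

\begin{proof}
If $\delta=4$, then $H\cong G/C$ by Lemma~\ref{lem:minor}, and (b) holds by Lemma~\ref{lem:C}. Suppose $\delta\ge5$, so that $G/C$ has more edges than $H$. Each vertex of $C$ has at least two neighbors off $C$.

The graph $G/C$ is not a wheel. Otherwise the vertex arising from $C$, which has degree at least $8$, is the hub. Any rim vertex $r$ has degree $3$ in $G$, and in $G-r$ each vertex of $C$ keeps its two neighbors on $C$ and at least one neighbor off $C$. This contradicts Lemma~\ref{lem:rim} with $G^-=G$ and $X=V(C)$. By (S) there is an edge $j\notin E(C)$ such that $G/C\backslash j$ or $G/C/j$ is admissible. As $C$ is chordless, $j$ meets at most one vertex of $C$. All four edges of $C$ now have the same standing, since $G/C$ is obtained by deleting any one of them and contracting the other three. We use this freedom to choose a good partner for $j$.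

Suppose that $G/C\backslash j$ is admissible. Choose $e'\in E(C)$ with no end in common with $j$, and let $L=G\backslash j\backslash e'$ and $X=V(C)$. Then $L[X]$ is a path, $L/X=G/C\backslash j$, and no vertex outside $X$ has two neighbors in $X$. Each vertex of $X$ has lost at most one edge, so it has degree at least $3$ in $L$, and at most two of its neighbors are in $X$. By Lemma~\ref{lem:set}, $L$ is $3$-connected, contrary to (P1).

Suppose that $G/C/j$ is admissible. Let $f'\in E(C)$ and $K=G/j/f'$. We claim that $K$ is simple. For each of the three edges $e'\in E(C)\setminus\{f'\}$, the set $(E(C)\setminus\{e'\})\cup\{j\}$ is a forest whose contraction in $G\backslash e'$ gives the simple graph $G/C/j$, so $K\backslash e'$ is simple by Lemma~\ref{lem:forest}(a). A loop or parallel pair of $K$ involves at most two edges, so it would survive in $K\backslash e'$ for some choice of $e'$. This proves the claim. The three remaining edges of $C$ form a triangle of $K$; let $X$ be its vertex set. Then $K/X=G/C/j$, which is simple, so no vertex outside $X$ has two neighbors in $X$. A vertex of $X$ arises from a set $S\subseteq V(G)$ containing a vertex of $C$, so by Lemma~\ref{lem:forest}(b) its degree in $K$ is at least $4+3(|S|-1)-2(|S|-1)\ge4$,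 and only two of its neighbors are in $X$. By Lemma~\ref{lem:set}, $K$ is $3$-connected. It is simple and has $H$ as a minor, contrary to (P2).
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:conj}, \ref{thm:main} and~\ref{thm:four}]
Let $\delta\ge4$ and suppose that (DD), (CC) and (DC) all fail. If (B) fails, Lemma~\ref{lem:Aend} gives $\delta=4$ and (a). If (B) holds, Lemma~\ref{lem:Bend} gives $\delta=4$ and (b). This proves Theorems~\ref{thm:main} and~\ref{thm:four}, and Theorem~\ref{thm:conj} follows by Lemma~\ref{lem:exchange}.
\end{proof}

\begin{remark}
The inequality $\delta\ge5$ enters only in Lemmas~\ref{lem:Aend} and~\ref{lem:Bend}, where it provides the fifth step. That $H$ is simple and $3$-connected is used through Theorem~\ref{thm:splitter}. Hypothesis (B) is used only to obtain $G_3$ and to exclude a deletion as the fourth step in Lemma~\ref{lem:C}.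
\end{remark}

\section{A failure of type (b) from a generalized hexagon}\label{sec:hexagon}

For a pair of type (b) we must show that $H=G/C$ cannot be obtained from $G$ in any way that begins with two good contractions. We arrange that $C$ is the only short cycle of $G$, so that the girth of $H$ (the length of a shortest cycle) locates the deleted edge, and that $G$ is almost regular, so that the degrees of $H$ locate the contracted edges.

Let $q\ge5$ be a prime power, put $d=q+1\ge6$, and let $F$ be the incidence graph of a generalized hexagon of order $(q,q)$, for example the split Cayley hexagon; its vertices are the points and lines, and its edges are the incident point-line pairs. We use only that $F$ is a finite, connected, bipartite, $d$-regular graph of girth $12$ and diameter $6$.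

\begin{lemma}\label{lem:F}
If $S\subseteq V(F)$ and $|S|\le5$, then $F-S$ is connected.
\end{lemma}

\begin{proof}
Fix a vertex $s$. As $F$ is bipartite, every edge joins vertices whose distances from $s$ differ by one. A vertex at distance $i\le5$ from $s$ is joined to $s$ by a unique shortest path, for two such paths would contain a cycle of length at most $10$. So for $1\le i\le 5$ a vertex at distance $i$ has one neighbor at distance $i-1$ and $q$ neighbors at distance $i+1$, and there are $dq^{i-1}$ vertices at distance $i$. A vertex at distance $6$ has all $d$ neighbors at distance $5$, since the diameter is $6$. Counting edges between distances $5$ and $6$, we find $dq^4\cdot q/d=q^5$ vertices at distance $6$. The vertices in the color class of $s$ that are not at distance $6$ are those at distance $0,2,4$, and there are $1+dq+dq^3=1+q+q^2+q^3+q^4<q^5/4$ of them.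

Let $s,t\notin S$ be at distance $6$. Each neighbor of $s$ is at distance $5$ from $t$, so there are $d$ shortest paths from $s$ to $t$ with distinct second vertices. They are internally disjoint: a common internal vertex would be at distance at most $5$ from $s$ and joined to $s$ by two shortest paths. Since $d>5$, one of these paths avoids $S$, so $s$ and $t$ are in one component of $F-S$. Now let $s,s'\notin S$ be in the same color class. More than $q^5-q^5/4>5$ vertices are at distance $6$ from both, so one of them is outside $S$, and $s,s'$ are in one component. Finally, a vertex outside $S$ has a neighbor outside $S$, as $d>5$, and this neighbor is in the other color class.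
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:cycle}]
\emph{Construction.} Take a path $v_0v_1v_2v_3v_4v_5$ in $F$, and let $P$ be the subpath $v_1v_2v_3v_4$. Let
\[
F_0=F\backslash v_0v_1\backslash v_4v_5,\qquad G=F_0+e\ \text{ with } e=v_1v_4,\qquad C=v_1v_2v_3v_4,\qquad H=G/C .
\]
The vertices $v_1,v_4$ lie in different color classes and are non-adjacent in $F$, by girth. So $G$ is simple and bipartite, and $C$ is a chordless $4$-cycle. Thus $\delta=4$. All degrees in $G$ equal $d$, except that $\deg v_0=\deg v_5=d-1$. Let $c$ be the vertex of $H$ arising from $C$. It has degree $4(d-2)=4d-8$ and is the only vertex of $H$ of degree greater than $d$. (The two deletions are what make the degree $4d-8$ informative. Without them $c$ would have degree $4d-6$, which is also the result of contracting any tree with three edges in $F$.)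

\emph{$G$ and $H$ are simple and $3$-connected.} We have $H=F_0/E(P)$, and a cycle of $H$, including a loop or a parallel pair, extends to a cycle of $F_0$ by adding at most three edges of $P$. So $H$ has girth at least $9$; in particular it is simple, and no vertex off $C$ has two neighbors on $C$. Let $S\subseteq V(H)$ with $|S|\le2$. If $c\in S$, then $H-S$ is $F$ minus at most five vertices, because both deleted edges meet $C$; it is connected by Lemma~\ref{lem:F}. If $c\notin S$, then $F_0-S-\{v_1,v_4\}=F-S-\{v_1,v_4\}$ is connected, and $v_1,v_4$ are non-adjacent in $F_0$ and have degree $d-1\ge5$ there, so each has a neighbor in this graph. Hence $F_0-S$ is connected, and so is $H-S$. Thus $H$ is $3$-connected, and $G$ is $3$-connected by Lemma~\ref{lem:set} with $X=V(C)$. All conditions in (b) hold.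

\emph{In $G$, the distances from $v_0$ to $V(C)$, from $v_5$ to $V(C)$, and from $v_0$ to $v_5$ exceed $3$.} Let $Q$ be a shortest path from $v_0$ to $V(C)$ in $G$, ending at $v_i$, and suppose it has length at most $3$. Only its last vertex is on $C$, so $Q$ lies in $F_0$. Together with the part of $P$ from $v_i$ to $v_1$ it forms a walk from $v_0$ to $v_1$ in $F_0$ of length at most $6$. This walk contains a path from $v_0$ to $v_1$, which with the edge $v_0v_1$ forms a cycle of $F$ of length at most $7$, a contradiction. The argument for $v_5$ is the same with the path reversed. A path of length at most $3$ from $v_0$ to $v_5$ in $G$ therefore avoids $V(C)$, and with $v_0v_1\cdots v_5$ it forms a cycle of $F$ of length at most $8$, again a contradiction.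

\emph{$C$ is the only cycle of $G$ of length at most $4$.} A cycle avoiding $e$ lies in $F$. A cycle of length at most $4$ through $e$ other than $C$ gives a path of length at most $3$ from $v_1$ to $v_4$ in $F$ other than $P$, and the two paths contain a cycle of length at most $6$.

\emph{Exchanges and deletions.} The graph $G$ has no triangle and has minimum degree $d-1\ge5$, so no exchange is possible and (ii) fails. If $G\backslash x_1\backslash x_2$ is connected and has $H$ as a minor, then Lemma~\ref{lem:minor} requires $|V(G)|-|V(H)|=3$ contractions, but $G\backslash x_1\backslash x_2$ has only two edges more than $H$.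

\emph{Contractions.} Suppose that $G/x_1/x_2$ is admissible. It has one vertex and two edges more than $H$, so by Lemma~\ref{lem:minor} we have $H\cong H'=G/x_1/x_2/x_3\backslash y$ for some edges $x_3,y$, where $T=\{x_1,x_2,x_3\}$ is a forest. If $y\notin E(C)$, the edges of $C$ outside $T$ form a non-empty closed trail of length at most $4$ in $H'$, contrary to girth at least $9$. So $y\in E(C)$.

Suppose that $T$ is not connected. Then it has at least two components with an edge, each on two or three vertices. As $G$ has no cycle of length at most $3$, the edge $y$ has at most one end in each component. Lemma~\ref{lem:forest}(b), applied in $G\backslash y$, gives the degree in $H'$ of the vertex arising from a component. For two vertices it is at least $(2d-1)-1-2=2d-4>d$, since $v_0,v_5$ are non-adjacent; for three vertices it is at least $(3d-2)-1-4=3d-7>d$. So $H'$ has two vertices of degree greater than $d$, a contradiction. Hence $T$ is a tree on a set $V(T)$ of four vertices.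

If both ends of $y$ are in $V(T)$, then $T\cup\{y\}$ contains a cycle of length at most $4$, so $T\cup\{y\}=E(C)$. Then $x_3$ and $y$ are parallel in $G/x_1/x_2$, which is therefore not simple. So $y$ has $\varepsilon\in\{0,1\}$ ends in $V(T)$. Let $t=|V(T)\cap\{v_0,v_5\}|$. The vertex of $H'$ arising from $V(T)$ has degree $4d-t-\varepsilon-6\ge 4d-9>d$, so this degree is $4d-8$, that is, $t+\varepsilon=2$. Thus $V(T)$ contains both $v_0$ and $v_5$, or one of them together with an end of $y$, which is a vertex of $C$. Any two vertices of $T$ are at distance at most $3$, so both alternatives contradict the distances found above. Hence (i) fails.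
\end{proof}

\begin{thebibliography}{9}

\bibitem{BWW} Nick Brettell, Geoff Whittle, Alan Williams, \emph{$N$-detachable pairs in 3-connected matroids III: the theorem}, arXiv:1804.06588 (2018).

\bibitem{Negami} Negami, J. Combin. Theory Ser. B 32 (1982).

\bibitem{Seymour} Seymour, J. Combin. Theory Ser. B 28 (1980).

\end{thebibliography}
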